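# Infinite elements in the monoid of a $k$-graph

## 1. The theorem: one infinite element makes $S(\Lambda)\setminus\{0\}$ a group

**Theorem 1.** Let $\Lambda$ be a row-finite cofinal $k$-graph with no sources such that $S(\Lambda)$ contains an infinite element. Then $\ell w\le w$ for all $w\in S(\Lambda)^*$ and all $\ell\ge 1$, and $S(\Lambda)^*$ is an abelian group. In particular $S(\Lambda)^*$ is cancellative.

Let us unpack this. To a $k$-graph $\Lambda$ one attaches an abelian monoid $S(\Lambda)$. It has one generator $a_v$ for each vertex $v$, and for each of the $k$ colours of edges it has a relation saying that $a_v$ is the sum of the generators at the far ends of the edges of that colour at $v$. The monoid is ordered algebraically: $x\le y$ means $y=x+z$ for some $z$. This relation is reflexive, transitive and compatible with addition, but it may fail to be antisymmetric: in a group, any two elements satisfy $x\le y$.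

An element $x$ is *infinite* if $x+y\le x$ for some nonzero $y$: it absorbs something nonzero. If $x$ is infinite, say $x+y+z=x=x+0$ with $y\ne0$, then cancelling $x$ would give $y+z=0$. We shall see that sums of nonzero elements of $S(\Lambda)$ are nonzero, so $S(\Lambda)$ itself is then not cancellative. But $0$ plays a special role here, and one may ask about the nonzero elements only: is the semigroup $S(\Lambda)^*=S(\Lambda)\setminus\{0\}$ cancellative, that is, does $x+z=y+z$ imply $x=y$ for $x,y,z\in S(\Lambda)^*$? The question, whether this holds whenever $S(\Lambda)$ contains an infinite element, is taken from David Pask, Adam Sierakowski and Aidan Sims, "Unbounded quasitraces, stable finiteness and pure infiniteness", arXiv:1705.01268 (2017). Theorem 1 says yes, for the strongest possible reason: $S(\Lambda)^*$ is a group.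

Sections 2 to 8 prove Theorem 1. Sections 9 to 11 prove three sharper statements: when an infinite element exists and which group one gets (Theorem 9), which groups occur (Theorem 10), and a version with other groups in place of $\mathbb Z^k$ (Theorem 11).

## 2. $k$-graphs, the matrices $A_i$, and simplicity of $S(\Lambda)$

**Definition ($k$-graph).** A $k$-graph is a small category $\Lambda$ with a functor $d:\Lambda\to\mathbb N^k$, the degree, having the *factorisation property*: if $d(\lambda)=m+n$, there are unique $\mu,\nu\in\Lambda$ with $d(\mu)=m$, $d(\nu)=n$ and $\lambda=\mu\nu$. Here $\mu\nu$ is defined when $s(\mu)=r(\nu)$, and then $r(\mu\nu)=r(\mu)$, $s(\mu\nu)=s(\nu)$. The vertex set $\Lambda^0$ is the set of objects, identified with the morphisms of degree $0$. Write $e_1,\dots,e_k$ for the generators of $\mathbb N^k$, and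
$$v\Lambda^{n}=\{\lambda: r(\lambda)=v,\ d(\lambda)=n\},\qquad v\Lambda u=\{\mu: r(\mu)=v,\ s(\mu)=u\}.$$

We use $v\Lambda=\{\lambda:r(\lambda)=v\}$. $\Lambda$ is *row-finite* if every $v\Lambda^n$ is finite, and has *no sources* if every $v\Lambda^n$ is nonempty. For $k=1$, a $1$-graph is the category $E^*$ of finite paths of a directed graph $E$, with $d$ the length. For an example with $k=2$, take graphs $E_1,E_2$ and let $\Lambda=E_1^*\times E_2^*$ with $d(\lambda,\mu)=(|\lambda|,|\mu|)$; paths in each coordinate factor uniquely, so the factorisation property holds.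

**Definition (cofinality).** $\Lambda$ is cofinal if for all $v,w\in\Lambda^0$ there is $n\in\mathbb N^k$ such that $v\Lambda s(\lambda)\ne\emptyset$ for every $\lambda\in w\Lambda^n$.

If $v\Lambda u\neq\emptyset$ for all $u,v$, then $\Lambda$ is cofinal: take $n=0$.

**Definition (the monoid).** $S(\Lambda)$ is the abelian monoid with generators $a_v$ ($v\in\Lambda^0$) and relations
$$a_v=\sum_{\lambda\in v\Lambda^{e_i}}a_{s(\lambda)}\qquad(v\in\Lambda^0,\ 1\le i\le k).\tag{1}$$
Equivalently, it is the quotient of $\mathbb N\Lambda^0$ by the congruence these relations generate.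

From now on $\Lambda$ is row-finite with no sources and $S=S(\Lambda)$; cofinality will be mentioned when it is used. Let $F=\mathbb Z\Lambda^0$ with basis $(\varepsilon_v)$ and $F^+=\mathbb N\Lambda^0$. For $x\in F^+$ let $\bar x\in S$ be its class, so $\overline{\varepsilon_v}=a_v$. Define additive maps
$$A_i:F\to F,\qquad A_i\varepsilon_v=\sum_{\lambda\in v\Lambda^{e_i}}\varepsilon_{s(\lambda)} .$$
Row-finiteness makes the sum finite, and $A_iF^+\subseteq F^+$. These maps commute. Indeed, if $i_1,\dots,i_q$ is any word with $e_{i_1}+\dots+e_{i_q}=n$, then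
$$A_{i_q}\cdots A_{i_1}\varepsilon_v=\sum_{\lambda\in v\Lambda^n}\varepsilon_{s(\lambda)},\tag{2}$$
by induction on $q$: applying $A_i$ to the right side gives the sum of $\varepsilon_{s(\mu)}$ over pairs $(\lambda,\mu)$ with $\lambda\in v\Lambda^n$, $\mu\in s(\lambda)\Lambda^{e_i}$, and by the factorisation property $(\lambda,\mu)\mapsto\lambda\mu$ is a bijection from these pairs to $v\Lambda^{n+e_i}$. The right side of (2) does not depend on the order of the word, so $A_iA_j=A_jA_i$. Put $A^n=\prod_iA_i^{n_i}$ for $n\in\mathbb N^k$. The relations (1) say $\overline{A_i\varepsilon_v}=\overline{\varepsilon_v}$, so by additivity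
$$\overline{A^nx}=\bar x\qquad(x\in F^+,\ n\in\mathbb N^k).\tag{3}$$

**Definition (conical, simple).** An abelian monoid $S$ is conical if $x+y=0$ implies $x=y=0$. It is simple if for every $y\ne0$ and every $x$ there is $n$ with $x\le ny$.

**Lemma 2.** $S$ is conical, and $\bar x\ne0$ whenever $0\ne x\in F^+$. If $\Lambda$ is cofinal, then $S$ is simple.

*Proof.* Consider the two-element monoid $\{0,\infty\}$ with $\infty+\infty=\infty$. The assignment $a_v\mapsto\infty$ respects (1), because each $v\Lambda^{e_i}$ is finite and nonempty. So it defines a homomorphism $S\to\{0,\infty\}$ which takes the value $\infty$ on every nonempty sum of generators. Hence $\bar x\ne0$ for $0\neq x\in F^+$. If $\bar x+\bar y=0$ with $x,y\in F^+$, then $x+y=0$ in $F^+$, so $x=y=0$: $S$ is conical.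

Let $\Lambda$ be cofinal, let $v,w\in\Lambda^0$, and let $n$ be as in the definition of cofinality. By (2) and (3), $a_w=\sum_{\lambda\in w\Lambda^n}a_{s(\lambda)}$. For each such $\lambda$ there is $\mu\in v\Lambda s(\lambda)$; with $m=d(\mu)$ we have $a_v=\sum_{\mu'\in v\Lambda^m}a_{s(\mu')}$, and one summand is $a_{s(\mu)}=a_{s(\lambda)}$, so $a_{s(\lambda)}\le a_v$. Therefore $a_w\le|w\Lambda^n|\,a_v$. Any $y\ne0$ satisfies $y\ge a_v$ for some $v$, and any $x$ is a finite sum of generators $a_w$, so $x\le ny$ for some $n$. $\square$

By conicality $S^*=S\setminus\{0\}$ is closed under addition. Also, an infinite element is nonzero: if $0+y\le 0$, then $y+z=0$ for some $z$, so $y=0$.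

## 3. One vertex by hand, and what happens without cofinality

Suppose $\Lambda$ has one vertex $v$, and put $m_i=|v\Lambda^{e_i}|\ge1$. (The product of $k$ one-vertex graphs with $m_1,\dots,m_k$ loops is such a $k$-graph.) Then $S$ is generated by $a=a_v$ with relations $a=m_ia$ for $1\le i\le k$.

If all $m_i=1$, there is no relation: $S=\mathbb N$, which has no infinite element. Here $S^*=\{1,2,\dots\}$ is cancellative but not a group.

Otherwise put $p_i=m_i-1$ and $g=\gcd(p_1,\dots,p_k)\ge1$. In $\mathbb N$ the congruence generated by $1\sim1+p_i$ satisfies $j\sim j+p_i$ for all $j\ge1$. If $j,j'\ge1$ and $j\equiv j'\pmod g$, write $j'-j=\sum_ic_ip_i$ with $c_i\in\mathbb Z$. Starting from $j$, first make the upward steps (those with $c_i>0$) and then the downward ones. The values on the way down are at least $j'\ge1$, so every step is legal, and $j\sim j'$. Conversely, "both zero, or both positive and congruent modulo $g$" is a congruence containing the generating pairs. So $S=\{0\}\sqcup S^*$ with $S^*\cong\mathbb Z/g$, and $a$ is infinite since $a+p_ia=a$, where $p_ia\ne0$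 if $p_i>0$. The theorem holds here, and we see that the zero of the group $S^*$ is the element $ga$, not the $0$ of $S$.

Now an example without cofinality. Let $k=1$ with vertices $v,w$, a loop at each, and one further edge with range $v$ and source $w$. The relations are $a_v=a_v+a_w$ and $a_w=a_w$. Then $a_v$ is infinite, and $a_w+a_v=2a_w+a_v$. But $a_w\ne2a_w$, since $a_w\mapsto1$, $a_v\mapsto\infty$ defines a homomorphism to $\mathbb N\cup\{\infty\}$. So $S^*$ is not cancellative. Cofinality fails: for every $n$ the set $v\Lambda^n$ contains the $n$-fold loop at $v$, with source $v$, and $w\Lambda v=\emptyset$.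

## 4. Reduction to dividing by $n$

Where does an infinite element lead if we use only that $S$ is conical and simple?

Suppose $x+y\le x$ with $y\ne0$. Adding $y$ repeatedly, $x+jy\le x$ for all $j\ge0$. Let $w\in S^*$. As $x\neq0$, $y\ne 0$ and $w\neq0$, simplicity gives $n,c\ge1$ with $x\le nw$ and $w\le cy$ (we may enlarge $n$ and $c$). Hence
$$(n+1)w\le(n+1)cy\le x+(n+1)cy\le x\le nw.\tag{4}$$
So every nonzero $w$ satisfies $(n+1)w\le nw$ for some $n$. We would like $2w\le w$. The following three-element monoid shows that formal manipulation cannot bring this about. Let $T=\{0,1,2\}$ with addition $\min(a+b,2)$. It is conical; it is simple, since $2\le2\cdot1$ and $1\le2$; and $2+1=2$, so $2$ is infinite. With $w=1$ we have $3w=2w$, but $2w\le w$ would mean $1=2+z$, which is impossible. And $T^*=\{1,2\}$ is not cancellative, since $1+2=2+2$.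

So the passage from $(n+1)w\le nw$ to $2w\le w$ has to use the structure of $S(\Lambda)$. This is the key proposition, and it does not need cofinality.

**Proposition 3.** Let $\Lambda$ be any row-finite $k$-graph with no sources. If $x\in S(\Lambda)$ and $mx\le nx$ for some integers $m>n\ge1$, then $\ell x\le x$ for every $\ell\ge1$.

*Proof of Theorem 1 from Proposition 3.* Let $x+y\le x$ with $y\neq0$, and let $w\in S^*$. Inequality (4) and Proposition 3 (with $n+1$ for $m$ and $w$ for $x$) give $\ell w\le w$ for all $\ell\ge1$.

Next we solve equations. Let $u,w\in S^*$. By simplicity $u\le\ell w$ for some $\ell\ge1$, so $u+w\le(\ell+1)w\le w$. Thus $w=u+(w+t)$ for some $t\in S$, and $w+t\in S^*$ by conicality. So for all $u,w\in S^*$ the equation $u+z=w$ has a solution $z\in S^*$.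

A nonempty commutative semigroup with this property is a group. Pick $u$, and $e$ with $u+e=u$. Any $w$ is $u+z$ for some $z$, so $w+e=u+e+z=w$: $e$ is an identity. Solving $w+z=e$ gives inverses. Since $y\in S^*$, the semigroup $S^*$ is nonempty, so it is an abelian group, and groups are cancellative. $\square$

It remains to prove Proposition 3.

## 5. A group in which the $A_i$ are invertible

By (3), passing to $S$ identifies $x$ with $A_ix$. We split this identification into two stages. First we make the $A_i$ invertible, which gives an ordered group $D$ where cancellation and division by integers are available. Then we identify elements of $D$ that differ by piecewise motion under $\mathbb Z^k$.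

**Definition (the ordered group $D$).** Let $D=\varinjlim_{n\in\mathbb N^k}F_n$, where $F_n=F$ and the connecting maps are $A^{m-n}:F_n\to F_m$ for $n\le m$. Its elements are written $[x,n]$ with $x\in F$, $n\in\mathbb N^k$, and $[x,n]=[y,m]$ if and only if $A^{p-n}x=A^{p-m}y$ for some $p\ge n,m$. Let $D^+=\{[x,n]:x\in F^+\}$, and for $x,y\in D$ write $x\le y$ if $y-x\in D^+$.

One should picture $[x,n]$ as $A^{-n}x$. For one vertex with $m$ loops and $k=1$, $A$ is multiplication by $m$, $[x,n]\mapsto x/m^n$ identifies $D$ with $\mathbb Z[1/m]$, and $D^+$ is the set of nonnegative elements. The $A_i$ need not be injective: for two vertices with $A\varepsilon_v=A\varepsilon_w=\varepsilon_v+\varepsilon_w$ we get $[\varepsilon_v,0]=[\varepsilon_w,0]$.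

The set $D^+$ is closed under addition, and $D^+\cap(-D^+)=0$: if $[x,n]=-[y,m]$ with $x,y\in F^+$, then $A^{p-n}x+A^{p-m}y=0$ for some $p$, and both terms are in $F^+$, so both vanish. Thus $\le$ is a partial order on $D$ compatible with addition. All we need about $D$ comes from this remark: *finitely many elements of $D^+$ satisfying finitely many linear equations are represented at one common stage $p$ by elements of $F^+$ satisfying the same equations in $F$*. To see it, move all representatives to a common stage; each equation then becomes true after applying some $A^q$, and we take a $q$ that serves all of them. The maps $A^q$ preserve $F^+$.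

**Lemma 4.** The ordered group $D$ has the following two properties.

(R) Refinement: if $\sum_ix_i=\sum_jy_j$ (finite nonempty sums in $D^+$), there are $z_{ij}\in D^+$ with $x_i=\sum_jz_{ij}$ and $y_j=\sum_iz_{ij}$ for all $i,j$.

(U) Unperforation: if $n\ge1$ and $nx\le ny$ in $D$, then $x\le y$.

*Proof.* (R) In $\mathbb N$: if $\sum x_i=\sum y_j=s$, cut the set $\{1,\dots,s\}$ into consecutive blocks of sizes $x_i$, and again into consecutive blocks of sizes $y_j$, and let $z_{ij}$ be the size of the intersection of the $i$-th block of the first kind with the $j$-th block of the second. Working coordinatewise, (R) holds in $F^+$ (where all coordinates of the given elements vanish, take $z_{ij}=0$). By the remark on common stages it holds in $D^+$.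

(U) Write $y-x=[f,q]$. Then $[nf,q]\in D^+$, say $[nf,q]=[h,m]$ with $h\in F^+$. So $nA^{p-q}f=A^{p-m}h\in F^+$ for some $p$. An integer vector whose multiple by $n\ge1$ is nonnegative is nonnegative, so $A^{p-q}f\in F^+$ and $y-x=[A^{p-q}f,p]\in D^+$. $\square$

**The action.** For $g\in\mathbb N^k$ put $\sigma^g[x,n]=[A^gx,n]$. This is well defined because the $A_i$ commute, and it has the inverse $[x,n]\mapsto[x,n+g]$, since $[A^gx,n+g]=[x,n]$. Both maps preserve $D^+$. Since $\sigma^g\sigma^h=\sigma^{g+h}$, we obtain an action $\sigma$ of $\mathbb Z^k$ on $D$ by order automorphisms. In the one-vertex example above, $\sigma^g$ is multiplication by $m^g$ on $\mathbb Z[1/m]$.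

## 6. $S(\Lambda)$ as pieces moved by $\mathbb Z^k$

**Definition (the relation $\approx$).** For $x,y\in D^+$ write $x\approx y$ if there is a finitely supported family $(d_g)_{g\in\mathbb Z^k}$ in $D^+$ with
$$x=\sum_gd_g,\qquad y=\sum_g\sigma^gd_g .$$

So we may cut $x$ into pieces, move each piece by its own $g$, and reassemble. In $\mathbb Z[1/2]$ with $\sigma^g$ multiplication by $2^g$: from $3=1+2$, moving the piece $2$ by $g=-1$ and keeping $1$, we get $3\approx2$.

**Lemma 5.** $\approx$ is a congruence on $D^+$.

*Proof.* Reflexivity: take $d_0=x$. Symmetry: use the family $d'_{-g}=\sigma^gd_g$. Compatibility with addition: add the families. Transitivity is where refinement enters. Suppose $x=\sum_gd_g$, $y=\sum_g\sigma^gd_g$, and also $y=\sum_he_h$, $z=\sum_h\sigma^he_h$. By (R) there are $z_{gh}\in D^+$ with $\sigma^gd_g=\sum_hz_{gh}$ and $e_h=\sum_gz_{gh}$. Then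
$$x=\sum_{g,h}\sigma^{-g}z_{gh},\qquad z=\sum_{g,h}\sigma^hz_{gh}=\sum_{g,h}\sigma^{g+h}\bigl(\sigma^{-g}z_{gh}\bigr).$$
Grouping the pieces $\sigma^{-g}z_{gh}$ by the value of $g+h$ gives $x\approx z$. $\square$

**Lemma 6.** The map $\varphi:D^+\to S$, $\varphi([x,n])=\bar x$ for $x\in F^+$, is a well-defined surjective $\sigma$-invariant homomorphism, and $\varphi(x)=\varphi(y)$ if and only if $x\approx y$. Moreover:

(a) if $x,y\in D^+$ and $x\le y$ in $D$, then $\varphi(x)\le\varphi(y)$;

(b) if $x,y\in D^+$ and $\varphi(x)\le\varphi(y)$, there are a finite nonempty $E\subset\mathbb Z^k$ and $d_g\in D^+$ ($g\in E$) with $x=\sum_{g\in E}d_g$ and $\sum_{g\in E}\sigma^gd_g\le y$.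

*Proof.* **Step 1: $\varphi$ is a well-defined surjective $\sigma$-invariant homomorphism.** If $[x,n]=[y,m]$ with $x,y\in F^+$, then $A^{p-n}x=A^{p-m}y$ for some $p$, so $\bar x=\bar y$ by (3). Representing two elements at a common stage shows additivity. Invariance: $\varphi(\sigma^g[x,n])=\overline{A^gx}=\bar x$ for $g\in\mathbb N^k$, and then also for all $g\in\mathbb Z^k$. Surjectivity: $\bar x=\varphi([x,0])$.

**Step 2: the fibres of $\varphi$ are the $\approx$-classes.** If $x=\sum d_g$ and $y=\sum\sigma^gd_g$, then $\varphi(x)=\sum\varphi(d_g)=\varphi(y)$ by Step 1. Conversely, the relation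
$$\{(x,y)\in F^+\times F^+:[x,0]\approx[y,0]\}$$
is a congruence on $F^+$ by Lemma 5. It contains the pairs $(\varepsilon_v,A_i\varepsilon_v)$, because $[A_i\varepsilon_v,0]=\sigma^{e_i}[\varepsilon_v,0]$. These pairs generate the congruence that defines $S$, so $\bar x=\bar y$ implies $[x,0]\approx[y,0]$. Finally $[x,n]=\sigma^{-n}[x,0]\approx[x,0]$. Hence $\varphi([x,n])=\varphi([y,m])$ with $x,y\in F^+$ gives $[x,n]\approx[x,0]\approx[y,0]\approx[y,m]$.

**Step 3: inequalities go down, which is (a).** If $y=x+z$ with $z\in D^+$, apply $\varphi$.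

**Step 4: inequalities lift after cutting, which is (b).** By surjectivity there is $z\in D^+$ with $\varphi(y)=\varphi(x)+\varphi(z)=\varphi(x+z)$, so $x+z\approx y$ by Step 2. Write $x+z=\sum_{g\in E}c_g$ and $y=\sum_{g\in E}\sigma^gc_g$ with $E$ finite and nonempty. By (R) applied to $x+z=\sum_gc_g$, there are $d_g,c'_g\in D^+$ with $c_g=d_g+c_g'$, $\sum_gd_g=x$ and $\sum_gc'_g=z$. Then $y-\sum_g\sigma^gd_g=\sum_g\sigma^gc'_g\in D^+$. $\square$

## 7. One pigeonhole: a gain of $2$ against a loss of $|E|$

We attack Proposition 3. Let $mx\le nx$ with $m>n\ge1$. Since $m\ge n+1$, we have $nx+x\le mx\le nx$; iterating, $nx+jx\le nx$ for all $j\ge0$, and $j=n$ gives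
$$2nx\le nx.\tag{5}$$
Choose $w\in D^+$ with $\varphi(w)=x$. Lemma 6(b), applied to $2nw$ and $nw$, gives a finite nonempty $E\subset\mathbb Z^k$ and $d_g\in D^+$ with
$$2nw=\sum_{g\in E}d_g,\qquad\sum_{g\in E}\sigma^gd_g\le nw.\tag{6}$$

In $D$ we may divide inequalities by $n$, by (U). What prevents us from dividing (6) by $n$ is that the pieces $d_g$ are not $n$-fold multiples: different copies of the same part of $w$ may be moved by different $g$. The natural remedy is to let the copies vote: for each vertex, choose the $g$ that moves the most copies, and move everything at that vertex by this $g$. The next lemma states what this yields, with a general factor $M$ in place of $2$.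

**Lemma 7.** Let $w\in D^+$, let $K\subset\mathbb Z^k$ be finite and nonempty, let $d_g\in D^+$ for $g\in K$, and let $M,n\ge1$ be integers with
$$Mnw=\sum_{g\in K}d_g,\qquad\sum_{g\in K}\sigma^gd_g\le nw.\tag{7}$$
If $\ell\ge1$ is an integer with $\ell\,|K|\le M$, then $\ell\varphi(w)\le\varphi(w)$.

*Proof.* **Step 1: go to one stage, to have coordinates.** Write $w=[u,p]$ and $d_g=[\delta_g,p]$ with $u,\delta_g\in F^+$ and $Mnu=\sum_{g\in K}\delta_g$ in $F^+$.

**Step 2: vote at each vertex.** For each of the finitely many $v$ with $u(v)>0$, the numbers $\delta_g(v)$ ($g\in K$) have sum $Mnu(v)$, so some $g(v)\in K$ satisfies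
$$\delta_{g(v)}(v)\ge\frac{Mn\,u(v)}{|K|}\ge\ell n\,u(v).$$
Put $u_g=\sum_{v:\,g(v)=g}u(v)\varepsilon_v$. Then $u=\sum_{g\in K}u_g$, and $\ell n\,u_g\le\delta_g$ coordinatewise.

**Step 3: divide by $n$.** Let $w_g=[u_g,p]\in D^+$. Then $w=\sum_gw_g$ and $\ell nw_g\le d_g$, so
$$n\cdot\ell\sum_{g\in K}\sigma^gw_g\le\sum_{g\in K}\sigma^gd_g\le nw .$$
Now the left side is $n$ times something, and (U) gives $\ell\sum_g\sigma^gw_g\le w$.

**Step 4: return to $S$.** By Lemma 6(a) and $\sigma$-invariance, $\ell\varphi(w)=\ell\sum_g\varphi(w_g)=\varphi\bigl(\ell\sum_g\sigma^gw_g\bigr)\le\varphi(w)$. $\square$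

Apply this directly to (6), so $M=2$ and $K=E$. If $|E|=1$, we get $2x\le x$. If $|E|=2$, we may only take $\ell=1$, and the conclusion is $x\le x$. If $|E|\ge3$, the lemma says nothing. We have no control over $|E|$, so this is where the direct approach stops: the gain is $2$ and the loss is $|E|$.

Here is the obstruction in numbers. Take one vertex with two loops, $D=\mathbb Z[1/2]$, $\sigma^g$ multiplication by $2^g$, and $w=1$, $n=2$. Then (6) holds with $E=\{-1,-2\}$ and $d_{-1}=d_{-2}=2$: the sum is $4=2nw$, and $2\cdot\tfrac12+2\cdot\tfrac14=\tfrac32\le2$. The vote is a tie, each side getting $2=1\cdot nw$, and $\ell=1$ is all that the vote gives.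

## 8. Iterating: $2^r$ against the growth of $\mathbb Z^k$

The way out is to apply (6) again to the result of (6). Each application doubles the factor on the left. The translations used after $r$ rounds are sums of $r$ elements of $E$, and since $\mathbb Z^k$ is commutative there are only polynomially many such sums.

In the numerical example: after moving, the two pieces have become $1$ (moved by $-1$) and $\tfrac12$ (moved by $-2$). Doubled, they are $2$ and $1$, with total $3\le4=d_{-1}+d_{-2}$. Fit the piece $2$ into $d_{-1}=2$ and the piece $1$ into $d_{-2}=2$. Moving them once more, the total translations are $-2$ and $-4$. Undoing the first move, the pieces before any motion are $2\cdot2=4$ and $4\cdot1=4$, with sum $8=2^2nw$, and after both moves they total $4\cdot\tfrac14+4\cdot\tfrac1{16}=\tfrac54\le2=nw$. The vote now gives $4=2\cdot nw$ to one side, so $\ell=2$ is reached. The general argument is the following.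

For $r\ge1$ let $rE=E+\dots+E$ ($r$ summands).

**Lemma 8.** Let $w\in D^+$, $n\ge1$, and let $E$, $(d_g)_{g\in E}$ satisfy (6). For each $r\ge1$ there are $d_g^{(r)}\in D^+$ ($g\in rE$) with
$$2^rnw=\sum_{g\in rE}d_g^{(r)},\qquad\sum_{g\in rE}\sigma^gd_g^{(r)}\le nw.\tag{8}$$

*Proof.* Induction on $r$; for $r=1$ take $d^{(1)}_g=d_g$. Suppose (8) holds for $r$.

**Step 1: fit the doubled, moved pieces into the $d_h$.** Doubling the inequality in (8) and using (6),
$$\sum_{g\in rE}2\sigma^gd_g^{(r)}\le2nw=\sum_{h\in E}d_h .$$
Let $t\in D^+$ be the difference of the two sides. Apply (R) to the equation $t+\sum_g2\sigma^gd^{(r)}_g=\sum_hd_h$ and discard the parts of $t$. This gives $z_{g,h}\in D^+$ with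
$$2\sigma^gd_g^{(r)}=\sum_{h\in E}z_{g,h},\qquad\sum_{g\in rE}z_{g,h}\le d_h .$$

**Step 2: pull the new pieces back to the start and label them by the total translation.** For $c\in(r+1)E$ put
$$d_c^{(r+1)}=\sum_{\substack{g\in rE,\ h\in E\\ g+h=c}}\sigma^{-g}z_{g,h}\in D^+ .$$

**Step 3: check both parts of (8) for $r+1$.** Firstly,
$$\sum_cd_c^{(r+1)}=\sum_g\sigma^{-g}\sum_hz_{g,h}=\sum_g\sigma^{-g}\bigl(2\sigma^gd_g^{(r)}\bigr)=2\sum_gd_g^{(r)}=2^{r+1}nw .$$
Secondly, a piece $\sigma^{-g}z_{g,h}$ moved by $c=g+h$ becomes $\sigma^hz_{g,h}$, so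
$$\sum_c\sigma^cd_c^{(r+1)}=\sum_{g,h}\sigma^hz_{g,h}\le\sum_h\sigma^hd_h\le nw,$$
where the first inequality holds because $\sigma^h$ preserves the order. $\square$

*Proof of Proposition 3.* Let $mx\le nx$ with $m>n\ge1$. Section 7 gives $w\in D^+$ with $\varphi(w)=x$ and $E$, $(d_g)$ satisfying (6), and Lemma 8 gives (8) for every $r$. An element of $rE$ is determined by how often each element of $E$ is used, each of these multiplicities lying in $\{0,\dots,r\}$. Hence $|rE|\le(r+1)^{|E|}$. Let $\ell\ge1$. Since $E$ is fixed, there is $r$ with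
$$2^r\ge\ell\,(r+1)^{|E|}\ge\ell\,|rE| .$$
Now (8) is (7) with $M=2^r$ and $K=rE$, so Lemma 7 gives $\ell x\le x$. $\square$

With Section 4 this completes the proof of Theorem 1.

## 9. When an infinite element exists, and which group it produces

Let
$$H=\sum_{i=1}^k(1-A_i)F\subseteq F .$$
By (1), $a_v\mapsto\varepsilon_v+H$ defines a homomorphism $S\to F/H$, sending $\bar x$ to $x+H$ for $x\in F^+$; we call it canonical.

**Theorem 9.** Let $\Lambda\ne\emptyset$ be row-finite, cofinal, with no sources. The following are equivalent:

1. $S(\Lambda)$ contains an infinite element;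
2. $2x\le x$ for all $x\in S(\Lambda)^*$;
3. $S(\Lambda)^*$ is a group;
4. $F^+\cap H\ne\{0\}$;
5. there is no nonzero $\tau:\Lambda^0\to[0,\infty)$ with $\tau(v)=\sum_{\lambda\in v\Lambda^{e_i}}\tau(s(\lambda))$ for all $v,i$.

In this case $S(\Lambda)^*\cong F/H$ via $a_v\mapsto\varepsilon_v+H$.

In the one-vertex case, $H$ is generated by the integers $1-m_i$. If some $m_i\ge2$, then $F/H=\mathbb Z/g$ as in Section 3, and $\tau=m_i\tau$ forces $\tau=0$. If all $m_i=1$, then $H=0$ and $\tau=1$ is allowed.

*Proof.* **Step 1: (1), (2) and (3) are equivalent.** Theorem 1 gives (1)⇒(2) and (1)⇒(3). For (2)⇒(1), take any vertex $v$: $a_v\ne0$ by Lemma 2, and $a_v+a_v\le a_v$. For (3)⇒(1), the identity $e$ of the group $S^*$ satisfies $e+e=e$ and $e\ne0$.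

**Step 2: (1)⇒(4), by looking at what is absorbed.** Let $x+y+z=x$ with $y\ne0$. By conicality $y+z\ne0$; lift it to $q\in F^+$, so $q\ne0$. The canonical homomorphism takes values in a group, where we may cancel the image of $x$; so it sends $y+z=\bar q$ to $0$. Thus $0\ne q\in F^+\cap H$.

**Step 3: (4)⇒(1), by separating signs.** Let $0\ne p=\sum_i(1-A_i)f_i\in F^+$, and write $f_i=f_i^+-f_i^-$ with $f_i^\pm\in F^+$. Moving negative terms to the left,
$$p+\sum_i(A_if_i^++f_i^-)=\sum_i(f_i^++A_if_i^-)\quad\text{in }F^+ .$$
By (3), in $S$ this reads $\bar p+f=f$ with $f=\sum_i(\overline{f_i^+}+\overline{f_i^-})$. Since $\bar p\ne0$ by Lemma 2, $f$ is infinite.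

**Step 4: (1)⇒(5), since an absorbed element has trace zero.** By the presentation of $S$, functions $\tau$ as in (5) without the condition of being nonzero are exactly the homomorphisms $\tau:S\to[0,\infty)$. If $x+y\le x$ with $y\ne0$, then $\tau(x)+\tau(y)\le\tau(x)$, so $\tau(y)=0$. By simplicity every $x'\in S$ satisfies $x'\le ny$ for some $n$, so $\tau(x')=0$.

**Step 5: (5)⇒(4), by constructing $\tau$ when (4) fails.** Suppose $F^+\cap H=\{0\}$. Let $G=F/H$ and let $C$ be the image of $F^+$ in $G$. Then $C-C=G$. Also $C\cap(-C)=0$: if $p+H=-q+H$ with $p,q\in F^+$, then $p+q\in F^+\cap H=\{0\}$, so $p=q=0$. Hence $x\le y\iff y-x\in C$ makes $G$ a partially ordered abelian group. Fix a vertex $v$ and let $\omega=\varepsilon_v+H\in C$. It is nonzero, as $\varepsilon_v\notin H$. It is an order unit, that is, each $x\in G$ satisfies $x\le N\omega$ for some $N$: write $x=c-c'$ with $c,c'\in C$, lift $c$ to an element of $F^+$, and apply the canonical homomorphism to the inequality $\bar f\le Na_v$ in $S$ given by simplicity, where $f$ is the lift; this gives $x\le c\le N\omega$.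

A nonzero partially ordered abelian group with order unit $\omega$ has a *state*, a homomorphism $f:G\to\mathbb R$ with $f(C)\subseteq[0,\infty)$ and $f(\omega)=1$ (Goodearl, *Partially Ordered Abelian Groups with Interpolation*, Cor. 4.4). Here is a proof. Consider pairs $(K,f)$ with $K$ a subgroup containing $\omega$ and $f:K\to\mathbb R$ a homomorphism, nonnegative on $K\cap C$, with $f(\omega)=1$.

There is such a pair with $K=\mathbb Z\omega$, $f(j\omega)=j$. Indeed, if $-j\omega\ge0$ for some $j\ge1$, then $\omega\le j\omega\le0$, so $\omega=0$, a contradiction. This shows that $j\omega\ne0$ for $j\ne0$, so $f$ is well defined, and that $f$ is nonnegative on $K\cap C$.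

By Zorn's lemma there is a maximal pair $(K,f)$. Suppose $x\in G\setminus K$. Put
$$a=\sup\{f(y)/m:\ y\in K,\ m\ge1,\ y\le mx\},\qquad b=\inf\{f(z)/n:\ z\in K,\ n\ge1,\ nx\le z\}.$$
For some $N$ we have $-N\omega\le x\le N\omega$, so both sets are nonempty. If $y\le mx$ and $nx\le z$, then $ny\le nmx\le mz$, so $nf(y)\le mf(z)$. Hence $a\le b$ and both are finite. Choose $q\in[a,b]$ and consider $f(y)+mq$ for $y\in K$, $m\in\mathbb Z$. If $y+mx\ge0$, then this number is nonnegative: for $m=0$ it is clear; for $m>0$ we have $-y\le mx$, so $f(-y)/m\le a\le q$; for $m<0$ we have $(-m)x\le y$, so $q\le b\le f(y)/(-m)$. If $y+mx=0$, then applying this to $y+mx$ and to $-y-mx$ gives $f(y)+mq=0$. So $y+mx\mapsto f(y)+mq$ is a well-defined homomorphism on $K+\mathbb Zx$ extending $f$ and nonnegative on positive elements. This contradicts maximality, so $K=G$.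

Put $\tau(u)=f(\varepsilon_u+H)$ for $u\in\Lambda^0$. Then $\tau\ge0$, $\tau(v)=1$, and $\tau(u)=\sum_{\lambda\in u\Lambda^{e_i}}\tau(s(\lambda))$ because $\varepsilon_u-A_i\varepsilon_u\in H$. So (5) fails. Steps 1 to 5 prove the equivalence.

**Step 6: identify the group.** Assume the conditions hold, so $S^*$ is a group. The canonical homomorphism restricts to a homomorphism of groups $S^*\to F/H$, $a_v\mapsto\varepsilon_v+H$. In the other direction, since $S^*$ is an abelian group and $F$ is free, there is a homomorphism $F\to S^*$ with $\varepsilon_v\mapsto a_v$. It kills $(1-A_i)\varepsilon_v$ by (1), hence $H$, so it induces $F/H\to S^*$. The two maps are inverse to each other on the $a_v$ and the $\varepsilon_v+H$. Every element of $S^*$ is a nonempty sum of generators $a_v$, and the $\varepsilon_v+H$ generate $F/H$. So both are isomorphisms. $\square$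

## 10. Every countable abelian group occurs

**Theorem 10.** For each fixed $k\ge1$, the semigroups $S(\Lambda)^*$ arising from row-finite cofinal $k$-graphs $\Lambda$ with no sources for which $S(\Lambda)$ has an infinite element are, up to isomorphism, exactly the countable abelian groups.

*Proof.* **Step 1: only countable groups occur.** Since $S$ has a nonzero element, $\Lambda\ne\emptyset$. Fix a vertex $v$. The set $V_0=\{s(\lambda):\lambda\in v\Lambda\}$ is countable, because $v\Lambda$ is the union of the finite sets $v\Lambda^n$, $n\in\mathbb N^k$. Given $w$, cofinality provides $n$ with $s(\lambda)\in V_0$ for all $\lambda\in w\Lambda^n$, and $a_w=\sum_{\lambda\in w\Lambda^n}a_{s(\lambda)}$. So $S$ is generated by the countable set $\{a_u:u\in V_0\}$ and is countable. By Theorem 1, $S^*$ is an abelian group.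

**Step 2: present a given group by positive relators.** Let $B$ be a countable abelian group. Put $V=B\times\mathbb N=\{v_1,v_2,\dots\}$, $F=\mathbb ZV$, $F^+=\mathbb NV$, and let $\beta:F\to B$ be the homomorphism with $\beta(\varepsilon_{(b,i)})=b$. Already $\beta(F^+)=B$. Let $N=\ker\beta$, so $F/N\cong B$.

The group $N$ is generated by $N\cap F^+$. Let $p-q\in N$ with $p,q\in F^+$, and choose $q'\in F^+$ with $\beta(q')=-\beta(q)$. Since $\beta(p)=\beta(q)$, both $p+q'$ and $q+q'$ lie in $N\cap F^+$, and their difference is $p-q$.

Every finite subset of $V$ is contained in the support of some element of $N\cap F^+$: let $p$ be the sum of the corresponding basis vectors, and add $\varepsilon_{(-\beta(p),0)}$.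

**Step 3: build a graph whose relations are these relators.** Let $n_1,n_2,\dots$ enumerate the countable set $N\cap F^+$, and for each $j\ge1$ choose $q_j\in N\cap F^+$ with support containing $v_1,\dots,v_{2j+1}$. Set
$$z_{v_{2j-1}}=q_j,\qquad z_{v_{2j}}=n_j+q_1\qquad(j\ge1).$$
Let $E$ be the directed graph with vertex set $V$ having one loop at each $v$, and in addition $z_v(u)$ edges with range $v$ and source $u$, for all $u,v$. Thus
$$A\varepsilon_v=\varepsilon_v+z_v .$$
Each $z_v$ has finite support, so $E$ is row-finite; the loops show that it has no sources.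

**Step 4: $E$ is cofinal.** We show $vE^*u\ne\emptyset$ for all $u,v\in V$. From the odd vertex $v_{2j-1}$ there are edges directly to $v_1,\dots,v_{2j+1}$ (meaning with range $v_{2j-1}$ and these sources), in particular to the next odd vertex $v_{2j+1}$, from which one reaches $v_1,\dots,v_{2j+3}$, and so on. By induction every vertex is reached. From an even vertex there is an edge to $v_1$, since $v_1$ is in the support of $q_1$; hence again every vertex is reached.

**Step 5: compute $S(E)^*$.** In $S(E)$ we have $a_v=a_v+\overline{z_v}$, and $\overline{z_v}\ne0$ by Lemma 2 since $z_v\ne0$. So $S(E)$ has an infinite element. The subgroup $H=(1-A)F$ is generated by the $z_v$. All $z_v$ lie in $N$. Conversely, $H$ contains $q_1=z_{v_1}$, hence all $n_j=z_{v_{2j}}-z_{v_1}$, and these generate $N$ by Step 2. So $H=N$, and Theorem 9 gives $S(E)^*\cong F/N\cong B$.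

**Step 6: pass to arbitrary $k$.** Let
$$\Lambda=\{(\lambda,n)\in E^*\times\mathbb N^k:\ |\lambda|=n_1+\dots+n_k\},\qquad d(\lambda,n)=n,$$
with coordinatewise composition; this is a pullback $k$-graph (Kumjian–Pask, *Higher rank graph C\*-algebras*, Def. 1.9). The factorisation property is inherited: if $n=m+m'$, the path $\lambda$ has a unique factorisation $\lambda=\mu\nu$ with $|\mu|=m_1+\dots+m_k$. The vertices of $\Lambda$ are those of $E$, and for each $i$ the elements of $v\Lambda^{e_i}$ are the $(\lambda,e_i)$ with $\lambda$ an edge of range $v$. So $A_1=\dots=A_k=A$, and the relations (1) for $\Lambda$ are those for $E$, each repeated $k$ times: $S(\Lambda)=S(E)$. For each $n$, the set $v\Lambda^n$ corresponds to the paths of length $n_1+\dots+n_k$ with range $v$, so it is finite and nonempty. Finally, $\lambda\in vE^*u$ gives $(\lambda,|\lambda|e_1)\in v\Lambda u$, so all $v\Lambda u$ are nonempty and $\Lambda$ is cofinal. $\square$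

## 11. Groups of locally subexponential growth acting on a dimension group

The proof of Proposition 3 used $\mathbb Z^k$ only through the inequality $2^r\ge\ell\,|rE|$ for some $r$. Here is the resulting statement. For a finite subset $E$ of a group, $E^r$ is the set of products of $r$ elements of $E$.

A *dimension group* is a directed limit $D$ of simplicial groups $\mathbb Z^m$ (with positive cones $\mathbb N^m$) along positive connecting maps; $D^+$ is the union of the images of the cones $\mathbb N^m$. As in Section 5, $D^+\cap(-D^+)=0$.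

**Theorem 11.** Let $D$ be a dimension group. Let $\Gamma$ be a group acting on $D$ by order automorphisms, with $\lim_r|E^r|^{1/r}\le1$ for every finite nonempty $E\subseteq\Gamma$. Let $S=D^+/{\approx}$, where $x\approx y$ if and only if $x=\sum_gd_g$ and $y=\sum_gg\cdot d_g$ for some finitely supported family $(d_g)_{g\in\Gamma}$ in $D^+$. If $x\in S$ and $mx\le nx$ with $m>n\ge1$, then $\ell x\le x$ for all $\ell\ge1$. If moreover $S$ is conical and simple and has an infinite element, then $S\setminus\{0\}$ is an abelian group.

The growth condition is a condition on $\Gamma$: for $\Gamma=\mathbb Z^k$ it holds because $|rE|\le(r+1)^{|E|}$.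

*Proof.* **Step 1: refinement and unperforation.** Finitely many elements of $D^+$ satisfying finitely many linear equations are represented at one stage by elements of $\mathbb N^m$ satisfying the same equations. As (R) holds in $\mathbb N^m$ coordinatewise, it holds in $D^+$. If $nx\le ny$ with $n\ge1$, represent $y-x$ by $f$ at some stage; at a later stage $n$ times the image of $f$ lies in $\mathbb N^m$, so the image of $f$ does too. This is (U).

**Step 2: $\approx$ is a congruence, with attention to the order of products.** Reflexivity and additivity are as before. For symmetry, use the family $d'_{g^{-1}}=g\cdot d_g$: then $y=\sum_gd'_{g^{-1}}$ and $x=\sum_gg^{-1}\cdot d'_{g^{-1}}$. For transitivity, let $x=\sum_gd_g$, $y=\sum_gg\cdot d_g=\sum_he_h$ and $z=\sum_hh\cdot e_h$. By (R) there are $z_{gh}$ with $g\cdot d_g=\sum_hz_{gh}$ and $e_h=\sum_gz_{gh}$. Then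
$$x=\sum_{g,h}g^{-1}\cdot z_{gh},\qquad z=\sum_{g,h}h\cdot z_{gh}=\sum_{g,h}(hg)\cdot\bigl(g^{-1}\cdot z_{gh}\bigr),$$
and we group the pieces $g^{-1}\cdot z_{gh}$ by the value of $hg$.

**Step 3: inequalities between $D^+$ and $S$.** Let $\varphi:D^+\to S$ be the quotient homomorphism. It is surjective, and $\varphi(g\cdot x)=\varphi(x)$, since $x\approx g\cdot x$ via a single piece. If $x\le y$ in $D$ with $x,y\in D^+$, then $y=x+z$ with $z\in D^+$ and $\varphi(x)\le\varphi(y)$. If $\varphi(x)\le\varphi(y)$, choose $z\in D^+$ with $\varphi(y)=\varphi(x+z)$, so $x+z\approx y$. Write $x+z=\sum_{g\in E}c_g$, $y=\sum_{g\in E}g\cdot c_g$ with $E\subseteq\Gamma$ finite and nonempty, and refine $c_g=d_g+c'_g$ with $\sum_gd_g=x$ and $\sum_gc'_g=z$. Then $\sum_{g\in E}g\cdot d_g\le y$.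

**Step 4: iterate.** Let $mx\le nx$ with $m>n\ge1$. As in (5), $2nx\le nx$. Choose $w\in D^+$ with $\varphi(w)=x$. By Step 3 there are a finite nonempty $E\subseteq\Gamma$ and $d_g\in D^+$ with $2nw=\sum_{g\in E}d_g$ and $\sum_{g\in E}g\cdot d_g\le nw$. We claim that for each $r\ge1$ there are $d_g^{(r)}\in D^+$ ($g\in E^r$) with
$$2^rnw=\sum_{g\in E^r}d_g^{(r)},\qquad\sum_{g\in E^r}g\cdot d_g^{(r)}\le nw.\tag{9}$$
For $r=1$ take $d^{(1)}=d$. Given (9) for $r$, we have $\sum_g2g\cdot d_g^{(r)}\le2nw=\sum_hd_h$, so by (R), as in Lemma 8, there are $z_{g,h}\in D^+$ ($g\in E^r$, $h\in E$) with $2g\cdot d_g^{(r)}=\sum_hz_{g,h}$ and $\sum_gz_{g,h}\le d_h$. For $c\in E^{r+1}$ put $d_c^{(r+1)}=\sum_{hg=c}g^{-1}\cdot z_{g,h}$; each product $hg$ with $h\in E$, $g\in E^r$ lies in $E^{r+1}$. Then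
$$\sum_cd_c^{(r+1)}=\sum_gg^{-1}\cdot\bigl(2g\cdot d_g^{(r)}\bigr)=2^{r+1}nw .$$
Since $c\cdot d_c^{(r+1)}=\sum_{hg=c}h\cdot z_{g,h}$, we also have
$$\sum_cc\cdot d_c^{(r+1)}=\sum_{g,h}h\cdot z_{g,h}\le\sum_hh\cdot d_h\le nw .$$

**Step 5: use the growth condition and vote.** Let $\ell\ge1$. For all large $r$ we have $|E^r|\le(3/2)^r$, so $2^r/|E^r|\ge(4/3)^r$, and there is $r$ with $2^r\ge\ell|E^r|$. Represent the equation in (9) at one stage $\mathbb Z^{M}$: $w$ by $u$ and $d_g^{(r)}$ by $\delta_g$, all in $\mathbb N^{M}$, with $2^rnu=\sum_{g\in E^r}\delta_g$. For each coordinate $v$ with $u(v)>0$ choose $g(v)\in E^r$ with $\delta_{g(v)}(v)\ge2^rnu(v)/|E^r|\ge\ell nu(v)$. Let $u_g$ agree with $u$ at the coordinates $v$ with $u(v)>0$ and $g(v)=g$, and vanish elsewhere, and let $w_g\in D^+$ be the element represented by $u_g$. Then $w=\sum_gw_g$, $\ell nw_g\le d_g^{(r)}$, and so $n\cdot\ell\sum_gg\cdot w_g\le\sum_gg\cdot d_g^{(r)}\le nw$. By (U), $\ell\sum_gg\cdot w_g\le w$, and applying $\varphi$ gives $\ell x\le x$.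

**Step 6: the group statement.** The derivation of (4) and the deduction of Theorem 1 in Section 4 used only that $S$ is conical and simple, that it has an infinite element, and the conclusion of Proposition 3, which Step 5 supplies for the present $S$. So $S\setminus\{0\}$ is an abelian group. $\square$
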